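\title{The 2-adic behavior of the number of tilings of Aztec diamonds by square and horizontal skew tetrominoes}

\begin{abstract}
Let $L(n)$ be the number of tilings of the Aztec diamond of order $n$ by square tetrominoes and horizontal skew tetrominoes, and put $L_0(m)=L(2m)/2^{2m-1}$ and $L_1(m)=L(2m-1)/2^{m-1}$. We prove two conjectures of Propp: $L_0(m)$ and $L_1(m)$ are odd integers, and their residues modulo $2^k$ are periodic in $m$ with period dividing $2^k$. We also prove that $L_\varepsilon(m+2^k)\equiv L_\varepsilon(m)+2^k \pmod{2^{k+1}}$ for $k\ge1$, so that for $k\ge2$ the minimal period is exactly $2^k$. The proof writes $L(n)$ as a Gram determinant, evaluates it at nodes built from $(2m+1)$-st roots of unity over $\mathbb{Q}_2$, and splits off a Cauchy matrix. What remains depends on $m$ only through symmetric functions of the nodes, and these are binomial coefficients in $m$.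
\end{abstract}

\section{Introduction}

The \emph{Aztec diamond of order $n$} is the union of the unit squares $[i,i+1]\times[j,j+1]$, $i,j\in\mathbb{Z}$, that are contained in the region $\{(x,y):|x|+|y|\le n+1\}$. A \emph{square tetromino} is a square $[i,i+2]\times[j,j+2]$ with $i,j\in\mathbb{Z}$. A \emph{horizontal skew tetromino} is a translate by an integer vector of $([0,2]\times[0,1])\cup([1,3]\times[1,2])$ or of its mirror image $([1,3]\times[0,1])\cup([0,2]\times[1,2])$. Let $L(n)$ be the number of tilings of the Aztec diamond of order $n$ by square tetrominoes and horizontal skew tetrominoes. The sequence \cite{OEIS} begins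
\[
L(0),\dots,L(7)=1,\ 1,\ 2,\ 6,\ 40,\ 364,\ 7904,\ 226152 .
\]
The exponents of $2$ in $L(1),\dots,L(7)$ are $0,1,1,3,2,5,3$: they equal $n-1$ for even $n$ and $(n-1)/2$ for odd $n$. For $m\ge1$ we therefore set
\[
L_0(m)=\frac{L(2m)}{2^{2m-1}},\qquad L_1(m)=\frac{L(2m-1)}{2^{m-1}},
\]
so that $L_0(1),\dots,L_0(4)=1,5,247,123711$ and $L_1(1),\dots,L_1(4)=1,3,91,28269$. Propp \cite{Propp} conjectured that the pattern of exponents persists (his Conjecture~3), and that for every $k\ge0$ the residues of $L_0(m)$ and of $L_1(m)$ modulo $2^k$ are periodic in $m$ with period dividing $2^k$ (his Conjecture~4). We prove both conjectures and a sharp form of the second.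

\begin{theorem}\label{thm:main}
Let $\varepsilon\in\{0,1\}$.
\begin{enumerate}
\item[(i)] $L_\varepsilon(m)$ is an odd integer for every $m\ge1$.
\item[(ii)] $L_\varepsilon(m+2^k)\equiv L_\varepsilon(m)\pmod{2^k}$ for all $k\ge0$, $m\ge1$.
\item[(iii)] $L_\varepsilon(m+2^k)\equiv L_\varepsilon(m)+2^k\pmod{2^{k+1}}$ for all $k\ge1$, $m\ge1$.
\end{enumerate}
\end{theorem}

Consequently the minimal period of $L_\varepsilon \bmod 2^k$ is $1$ for $k\le1$, by (i), and exactly $2^k$ for $k\ge2$: it divides $2^k$ by (ii), and it does not divide $2^{k-1}$ by (iii) applied with $k-1\ge1$. Part (iii) must exclude $k=0$, since $L_\varepsilon(m+1)$ and $L_\varepsilon(m)$ are both odd. For $k=1$ it is visible in the data: $L_0(3)-L_0(1)=246$, $L_0(4)-L_0(2)=123706$, $L_1(3)-L_1(1)=90$ and $L_1(4)-L_1(2)=28266$ are all $\equiv2\pmod 4$.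

The theorem has a metric reading. Let $|\cdot|$ be the $2$-adic absolute value, normalized by $|2|=\frac12$. Moving from $m$ to $m'$ in steps of $2^k$, one sees that (ii) is equivalent to $|L_\varepsilon(m)-L_\varepsilon(m')|\le|m-m'|$ for all $m,m'$, and that (iii) upgrades this to an equality when $m\equiv m'\pmod2$. Once the power of $2$ that drives $L(n)$ to $0$ in $\mathbb{Z}_2$ is divided out, the quotient behaves $2$-adically like a polynomial in $m$ with integer coefficients. We will show that, to first order, it behaves like $1+m(m+1)$.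

The proof runs as follows. Section~\ref{sec:gram} writes $L(n)$ as a determinant of size $m=\lceil n/2\rceil$. The difficulty is that $L_\varepsilon(m)$ and $L_\varepsilon(m+2^k)$ are then determinants of different sizes. Section~\ref{sec:model} shows on a $2\times2$ example and a model determinant how the size can be made to disappear. Section~\ref{sec:ring} sets up the ring of functions of $m$ in which we compute. Sections~\ref{sec:nodes} and~\ref{sec:split} bring the determinant into the shape of the model and factor it, and Sections~\ref{sec:products}--\ref{sec:end} evaluate the factors.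

\section{A Gram determinant}\label{sec:gram}

Fix $n\ge1$ and let $m=\lceil n/2\rceil$.

\subsection*{From tilings to matchings}
For $0\le j\le n-1$, row $j$ of the diamond (the cells between heights $j$ and $j+1$) covers the interval $[-(n-j),n-j]$, and row $-1-j$ is its mirror image. Every tile occupies two adjacent rows and meets each in two horizontally adjacent cells; this is where we use that the skew tetrominoes are horizontal. So a tiling cuts each row into horizontal dominoes, which is possible in only one way, and the tiles are the pairs of such dominoes in adjacent rows with horizontal offset $0$ or $\pm1$. Tilings are thus the perfect matchings of a graph on the dominoes.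

Let $T=\{(a,b):a,b\ge0,\ a+b\le n-1\}\subset\mathbb{Z}^2$, and label by $(a,b)\in T$ the domino of row $n-1-a-b$ with left endpoint $a-b-1$. Within the upper half, offsets between adjacent rows are odd, and the dominoes in the row below $(a,b)$ at offset $\pm1$ are $(a+1,b)$ and $(a,b+1)$. The upper half therefore gives the square grid graph on $T$, and the lower half a mirror copy $T'$. Between rows $0$ and $-1$ offsets are even, so the only further edges join $(a,b)$ to $(a,b)'$ for $(a,b)$ in $\partial=\{(a,b)\in T:a+b=n-1\}$; these edges are the square tetrominoes (Figure~\ref{fig:graph}). Sorting matchings by the set $S\subset\partial$ of joining edges they use, and writing $\operatorname{PM}$ for the number of perfect matchings, we get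
\begin{equation}\label{eq:squares}
L(n)=\sum_{S\subset\partial}\operatorname{PM}(T\setminus S)^2 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \a/\b in {0/0,1/0,0/1,2/0,1/1,0/2}{
  \draw (\a-\b-1,2-\a-\b) rectangle ++(2,1);
  \draw (\a-\b-1,-3+\a+\b) rectangle ++(2,1);
  \node at (\a-\b,2.5-\a-\b) {\small$(\a,\b)$};
  \node at (\a-\b,-2.5+\a+\b) {\small$(\a,\b)'$};}
\begin{scope}[xshift=8cm]
\foreach \s in {1,-1}{
  \draw (-2,0.5*\s)--(0,2.5*\s)--(2,0.5*\s);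
  \draw (-1,1.5*\s)--(0,0.5*\s)--(1,1.5*\s);}
\draw (0,0.5)--(0,-0.5);
\draw[line width=2.5pt] (0,2.5)--(1,1.5) (-1,1.5)--(0,0.5) (2,0.5)--(2,-0.5)
  (-2,0.5)--(-2,-0.5) (0,-2.5)--(-1,-1.5) (1,-1.5)--(0,-0.5);
\foreach \a/\b in {0/0,1/0,0/1,2/0,1/1,0/2}{
  \fill (\a-\b,2.5-\a-\b) circle (3pt);
  \fill (\a-\b,-2.5+\a+\b) circle (3pt);}
\end{scope}
\end{tikzpicture}
\caption{Left: the Aztec diamond of order $3$ with each row cut into horizontal dominoes. Right: the graph joining two dominoes when together they form a tile (slanted edges are skew tetrominoes, vertical edges are square tetrominoes), with the perfect matching of one tiling drawn thick.}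
\label{fig:graph}
\end{figure}

\subsection*{Signs}
To turn each $\operatorname{PM}(T\setminus S)$ into a determinant, color $T$ by $T_\bullet=\{(a,b)\in T:a+b\equiv n-1\bmod2\}\supset\partial$ and $T_\circ=T\setminus T_\bullet$. Let $\mathcal K$ be the $T_\circ\times T_\bullet$ matrix whose row $(a,b)$ has the entry $-1$ at $(a,b+1)$, the entries $+1$ at $(a+1,b)$, $(a-1,b)$, $(a,b-1)$ where these lie in $T$, and $0$ elsewhere. Regard the entries as signs of edges. Of the two vertical sides of a unit square exactly one has its lower end in $T_\circ$, so the signs of the four sides of every unit square multiply to $-1$.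

\begin{lemma}\label{lem:signs}
If $S\subset\partial$ and $|S|=|T_\bullet|-|T_\circ|$, then $\operatorname{PM}(T\setminus S)=|\det\mathcal K_{T_\circ,\,T_\bullet\setminus S}|$.
\end{lemma}

\begin{proof}
The nonzero terms of the determinant are $\pm1$ and correspond to the perfect matchings of $T\setminus S$. Two matchings differ by switching along disjoint alternating cycles, so it suffices to show that one switch preserves the sign. Let $\mathcal C$ be an alternating cycle of length $2\ell$ enclosing $\Phi$ unit squares and $I$ lattice points. Pick's theorem (the area of a simple lattice polygon is the number of interior lattice points, plus half the number of boundary lattice points, minus one) gives $\Phi=I+\ell-1$. The enclosed region lies in the convex hull of $T$, so all vertices of enclosed squares are in $T$. Multiply the sign products of these squares: interior edges occur twice, so the signs along $\mathcal C$ multiply to $(-1)^\Phi$. The switch changes the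 permutation by an $\ell$-cycle, so it multiplies the term by $(-1)^{\Phi}(-1)^{\ell-1}=(-1)^I$.

A point strictly inside $\mathcal C$ is interior to the convex hull of $T$, hence not in $\partial$ and not in $S$. So the $I$ interior points are vertices of $T\setminus S$. The matching pairs the vertices of $\mathcal C$ along $\mathcal C$, and grid edges do not cross, so it pairs the interior points among themselves. Thus $I$ is even.
\end{proof}

The hypothesis $S\subset\partial$ was used only for the parity of $I$: a deleted vertex inside $\mathcal C$ would be counted by Pick's theorem but not matched.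

\subsection*{The kernel of $\mathcal K$}
The minors in Lemma~\ref{lem:signs} have size about $n^2/4$. Passing to the kernel of $\mathcal K$ replaces them by minors of size $m$, and the kernel is described by two families of polynomials:
\[
U_{-1}=0,\ U_0=1,\ U_{k+1}=XU_k-U_{k-1};\qquad F_{-1}=0,\ F_0=1,\ F_{k+1}=XF_k+F_{k-1}.
\]
Both $U_k$ and $F_k$ are monic of degree $k$, with integer coefficients and the parity of $k$. Induction, using Pascal's rule $\binom{k-r}{r}+\binom{k-r}{r-1}=\binom{k+1-r}{r}$ for the first formula, gives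
\begin{equation}\label{eq:U}
U_k=\sum_r(-1)^r\binom{k-r}{r}X^{k-2r},\qquad U_k(z+z^{-1})=\frac{z^{k+1}-z^{-k-1}}{z-z^{-1}} .
\end{equation}
We also recall the Cauchy--Binet formula: if $I,I'$ are index sets of size $r$, then $\det(XY)_{I,I'}=\sum_{|J|=r}\det X_{I,J}\det Y_{J,I'}$.

\begin{proposition}\label{prop:gram}
Let $G_b=U_{n-1-b}F_b$ for $0\le b\le n-1$, and write
\[
H_n(X,Y)=\sum_{b=0}^{n-1}G_b(X)G_b(Y)=\sum_{0\le k,l<m}h_{kl}\,X^{n-1-2k}Y^{n-1-2l}.
\]
Then $L(n)=\det(h_{kl})_{0\le k,l<m}$.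
\end{proposition}

\begin{proof}
Let $T^0_\bullet=\{(a,0)\in T_\bullet\}$; it has $m$ elements. The map $(a,b)\mapsto(a,b+1)$ is a bijection $T_\circ\to T_\bullet\setminus T^0_\bullet$. Hence $|T_\bullet|-|T_\circ|=m$, and only sets $S$ with $|S|=m$ contribute to \eqref{eq:squares}. Under this bijection the square matrix $\mathcal K_1=\mathcal K_{T_\circ,\,T_\bullet\setminus T^0_\bullet}$ is triangular with respect to $b$, with diagonal entries $-1$. So a vector in $\ker\mathcal K$ is determined by its coordinates in $T^0_\bullet$, which are arbitrary. Let $V$ be the $|T_\bullet|\times m$ matrix whose columns lie in $\ker\mathcal K$ and whose rows indexed by $T^0_\bullet$ form the identity matrix. For $|S|=m$ let $I_S$ be the matrix whose rows are the unit vectors indexed by $S$, and let $J$ be the matrix whose columns are the unit vectors indexed by $T_\bullet\setminus T^0_\bullet$. Then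
\[
\begin{pmatrix}\mathcal K\\ I_S\end{pmatrix}(J\mid V)=\begin{pmatrix}\mathcal K_1&0\\ *&V_S\end{pmatrix},
\]
where $V_S$ consists of the rows of $V$ indexed by $S$. Here $\det(J\mid V)=\pm1$, $\det\mathcal K_1=\pm1$, and the first factor has determinant $\pm\det\mathcal K_{T_\circ,T_\bullet\setminus S}$. By \eqref{eq:squares}, Lemma~\ref{lem:signs} and Cauchy--Binet,
\[
L(n)=\sum_{|S|=m}(\det V_S)^2=\det(V_\partial^{T}V_\partial).
\]

A vector $f$ on $T_\bullet$ lies in $\ker\mathcal K$ if and only if $f(a,b+1)=f(a+1,b)+f(a-1,b)+f(a,b-1)$ for $(a,b)\in T_\circ$, where $f=0$ if a coordinate is $-1$. Let $\langle\cdot,\cdot\rangle$ be the bilinear form on $\mathbb{Z}[X]$ for which $(U_a)_{a\ge0}$ is orthonormal. Since $XU_a=U_{a+1}+U_{a-1}$, multiplication by $X$ is self-adjoint and $\langle U_a,Xq\rangle=\langle U_{a+1},q\rangle+\langle U_{a-1},q\rangle$: adding horizontal neighbors is multiplication by $X$. The recurrence for $f$ then becomes the recurrence for $F_b$,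 so for $(a_0,0)\in T^0_\bullet$ the function $f(a,b)=\langle U_a,F_bU_{a_0}\rangle$ is the column of $V$ indexed by $(a_0,0)$. At the point $(n-1-b,b)\in\partial$ its value is $\langle U_{n-1-b}F_b,U_{a_0}\rangle=\langle G_b,U_{a_0}\rangle$. Thus $V_\partial^TV_\partial$ is the coefficient matrix of $H_n$ in the basis $U_a(X)U_{a'}(Y)$ with $a,a'\in\{n-1,n-3,\dots\}$. The passage from these $U_a$ to the monomials $X^{n-1-2k}$ is unitriangular, so it does not change the determinant.
\end{proof}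

\begin{example}\label{ex:small}
For $n=3$ the $G_b$ are $X^2-1$, $X^2$, $X^2+1$, so $H_3=3X^2Y^2+2$ and $L(3)=6$. For $n=4$ they are $X^3-2X$, $X^3-X$, $X^3+X$, $X^3+2X$, so $H_4=4X^3Y^3+10XY$ and $L(4)=40$.
\end{example}

\subsection*{A closed form}
The sum defining $H_n$ is a convolution, and it collapses to four terms.

\begin{lemma}\label{lem:closed}
With primes denoting evaluation at $Y$ in place of $X$,
\begin{equation}\label{eq:closed}
2(X^2+Y^2)H_n=F_{n+1}F_{n+1}'-F_{n-1}F_{n-1}'-U_{n+1}U_{n+1}'+U_{n-1}U_{n-1}' .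
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathsf u=\sum_{k\ge0}U_kU_k't^k$ and $\mathsf v=\sum_{k\ge0}F_kF_k't^k$, so that $H_n=[t^{n-1}]\,\mathsf u\mathsf v$. Write $X=z+z^{-1}$, $Y=\tilde z+\tilde z^{-1}$, $\alpha=z\tilde z+(z\tilde z)^{-1}$, $\beta=z/\tilde z+\tilde z/z$. Then $(z-z^{-1})(\tilde z-\tilde z^{-1})=\alpha-\beta$, $\alpha+\beta=XY$ and $\alpha\beta=X^2+Y^2-4$. By \eqref{eq:U} and the geometric series $\sum_k(w^{k+1}+w^{-k-1})t^k=\frac{w+w^{-1}-2t}{1-(w+w^{-1})t+t^2}$,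
\[
\mathsf u=\frac1{\alpha-\beta}\Big(\frac{\alpha-2t}{1-\alpha t+t^2}-\frac{\beta-2t}{1-\beta t+t^2}\Big)=\frac{1-t^2}{\Theta_U},
\]
because the combined numerator is $(\alpha-\beta)(1-t^2)$, and the denominator is
\[
\Theta_U=(1-\alpha t+t^2)(1-\beta t+t^2)=1-XYt+(X^2+Y^2-2)t^2-XYt^3+t^4 .
\]
The recurrences give $F_k(X)=\mathrm i^{-k}U_k(\mathrm iX)$ with $\mathrm i^2=-1$, so $\mathsf v$ arises from $\mathsf u$ by $(X,Y,t)\mapsto(\mathrm iX,\mathrm iY,-t)$. Hence $\mathsf v=(1-t^2)/\Theta_F$ with $\Theta_F=1-XYt-(X^2+Y^2+2)t^2-XYt^3+t^4$. Now $\Theta_U-\Theta_F=2(X^2+Y^2)t^2$ and $(\Theta_U-\Theta_F)\mathsf u\mathsf v=(1-t^2)(\mathsf v-\mathsf u)$. Compare the coefficients of $t^{n+1}$.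
\end{proof}

\section{The case \texorpdfstring{$m=2$}{m=2} and a model determinant}\label{sec:model}

Proposition~\ref{prop:gram} already suggests the exponents of $2$. Modulo $2$ the recurrences for $U_k$ and $F_k$ coincide, so $G_b\equiv G_{n-1-b}$, and the terms $b$ and $n-1-b$ of $H_n$ cancel. For $n=2m-1$ only the middle term survives. Then $(h_{kl})$ is congruent to a rank-one matrix with upper left entry $1$; row operations make $m-1$ rows even, and $2^{m-1}\mid L(2m-1)$. For $n=2m$ everything cancels and $2^m\mid L(2m)$; if the halved matrix again has rank one modulo $2$, as $\operatorname{diag}(2,5)$ does for $n=4$, one gains a further $2^{m-1}$. This gives neither exactness nor any relation between different $m$.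

To relate different $m$, we evaluate $H_n$ at points $x_1,\dots,x_m$. This multiplies the determinant by a squared Vandermonde determinant, and by \eqref{eq:closed} the entries become fractions with denominator $x_i^2+x_j^2$. We take for $\pm x_j$ the roots of $U_{2m}$, which trivializes the $U$-terms of \eqref{eq:closed}.

Let $m=2$, $n=3$. Since $U_4=X^4-3X^2+1=(X^2+X-1)(X^2-X-1)$, let $x_1,x_2$ be the roots of $X^2+X-1$ and $p_j=x_j^2$, $u_j=2/p_j$. Then $x_1x_2=-1$, $p_1+p_2=3$, $p_1p_2=1$, $\Delta^2:=(p_1-p_2)^2=5$, $u_1+u_2=6$, $u_1u_2=4$. Using $p_j^3=8p_j-3$, the matrix $M_{ij}=x_ix_jH_3(x_i,x_j)=x_ix_j(3p_ip_j+2)$ is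
\[
M=\begin{pmatrix}26p_1-9&-5\\-5&26p_2-9\end{pmatrix},\qquad \det M=676-702+81-25=30=L(3)\,\Delta^2 .
\]
All entries are $\equiv1\pmod2$. Modulo $4$, in the ring $\mathbb{Z}[x_1,\frac13]$, more structure appears:
\[
M_{ij}\equiv(1+u_i+u_j)-2\,\frac{u_iu_j}{u_i+u_j}\pmod4 .
\]
Indeed, the right side is $1+u_1=7-2p_1$ for $i=j=1$ and $7-\frac43$ for $i\ne j$, and the differences are $28p_1-16$ and $-\frac{32}3$. So $M$ looks like a power series in the $2$-adically small numbers $u_i,u_j$, minus twice the matrix $\Xi=\big(u_iu_j/(u_i+u_j)\big)$. Section~\ref{sec:split} makes this exact for all $m$.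

To see why this shape is useful, replace the power series by an odd constant $\rho_0$. We use the identity $\det(I-XY)=\det(I-YX)$, valid for rectangular $X,Y$ of transposed formats. With $\mathbf 1$ the all-ones column,
\[
\det(\rho_0\mathbf 1\mathbf 1^T-2\Xi)=(-2)^m\det\Xi\cdot\Big(1-\frac{\rho_0}2\,\mathbf 1^T\Xi^{-1}\mathbf 1\Big).
\]
For $m=2$ we have $\Xi=\begin{pmatrix}p_2&2/3\\2/3&p_1\end{pmatrix}$, so $\det\Xi=\frac59=\Delta^2/(p_1+p_2)^2$ and $\mathbf 1^T\Xi^{-1}\mathbf 1=(3-\frac43)/\frac59=3$. For general $m$ we will find $\det\Xi=\Delta^2/\Pi^2$ with $\Pi=\prod_{i<j}(p_i+p_j)$, and $\mathbf 1^T\Xi^{-1}\mathbf 1=2m-1$. The model determinant divided by $2^{m-1}\Delta^2$ is therefore $(-1)^m\Pi^{-2}\big(2-\rho_0(2m-1)\big)$. The exponent $m-1$ is exact because $2m-1$ is odd, and the size of the matrix survives only in $\Pi$ and in a polynomial in $m$. In the true determinant, $2m-1$ is replaced by an array of moments of $\Xi^{-1}$, each a symmetric function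 of the $u_j$.

\section{A ring of functions of \texorpdfstring{$m$}{m}}\label{sec:ring}

Let $\mathcal L$ be the set of functions $f:\mathbb{Z}_{\ge1}\to\mathbb{Z}_2$ with $f(m+2^k)\equiv f(m)\pmod{2^k}$ for all $k\ge0$ and $m\ge1$, and let $\mathcal I\subset\mathcal L$ consist of the even-valued functions. The condition for $k=0$ is empty, so
\begin{equation}\label{eq:2L}
f\in2\mathcal L\iff f\text{ is even-valued and }f(m+2^k)\equiv f(m)\!\!\pmod{2^{k+1}}\text{ for all }k\ge1,\ m\ge 1.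
\end{equation}
The inclusion $2\mathcal L\subset\mathcal I$ is strict. With $\mu=m(m+1)/2$,
\begin{equation}\label{eq:mu}
\mu(m+2^k)-\mu(m)=2^{k-1}(2m+1+2^k),
\end{equation}
so $\mu\notin\mathcal L$ and $m(m+1)\in\mathcal I\setminus2\mathcal L$. Halving an even-valued function can thus leave $\mathcal L$, and every division by $2$ below needs an argument.

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] $\mathcal L$ is a ring with ideals $\mathcal I$ and $2\mathcal L$. It contains $\mathbb{Z}_2[m]$ and every $\mathbb{Z}_2$-valued function of $m\bmod2$. If $f\in\mathcal L$ is odd-valued then $1/f\in\mathcal L$; if $f\in1+2\mathcal L$ then $1/f\in1+2\mathcal L$.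
\item[(b)] $\mathcal L$, $\mathcal I$ and $2\mathcal L$ are closed under pointwise limits.
\item[(c)] $\mathcal I\cdot\mathcal I\subset2\mathcal L$.
\item[(d)] If $r:\mathbb{Z}_{\ge1}\to\mathbb{Z}$ satisfies $r(m+2^k)\equiv r(m)\pmod{2^{k-1}}$ for all $k\ge1$, then $2\mathbb{Z}_2[r]\subset\mathcal I$ and $4\mathbb{Z}_2[r]\subset2\mathcal L$.
\item[(e)] The functions $(-1)^m$, $2m+1$ and $(2m+1)^m$ lie in $1+2\mathcal L$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $m'=m+2^k$. Congruences modulo $2^k$ respect sums, products, inverses of units and limits, and $1/f-1=-(f-1)/f$; this gives (a), (b) and (d). For (c), in $f(m')g(m')-f(m)g(m)=f(m')\big(g(m')-g(m)\big)+g(m)\big(f(m')-f(m)\big)$ each term is an even number times a multiple of $2^k$; apply \eqref{eq:2L}. For (e), $\frac12((-1)^m-1)$ depends only on $m\bmod2$. With $N=2m+1$ and $k\ge1$ we have $(N+2^{k+1})^{m+2^k}\equiv N^mN^{2^k}\equiv N^m\pmod{2^{k+1}}$, because the group of odd residues modulo $2^{k+1}$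 has order $2^k$; apply \eqref{eq:2L} to $N^m-1$.
\end{proof}

The whole theorem is one congruence in this ring.

\begin{proposition}\label{prop:main}
For $\varepsilon\in\{0,1\}$ we have $L_\varepsilon\in\mathcal L$ and $L_\varepsilon\equiv1+m(m+1)\pmod{2\mathcal L}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]
We have $L_\varepsilon(m)\in\mathbb{Z}_2\cap\mathbb{Z}[\frac12]=\mathbb{Z}$, and $L_\varepsilon(m)$ is odd since $m(m+1)$ is even. Part (ii) is the statement $L_\varepsilon\in\mathcal L$. For $k\ge1$, \eqref{eq:2L} and \eqref{eq:mu} give $L_\varepsilon(m+2^k)-L_\varepsilon(m)\equiv2^k(2m+1+2^k)\equiv2^k\pmod{2^{k+1}}$.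
\end{proof}

Two tools produce elements of $\mathcal L$. The first is symmetric functions. Let $\Lambda$ be the ring of symmetric formal power series of bounded degree, with integer coefficients, in variables $X_1,X_2,\dots$. It is the polynomial ring $\mathbb{Z}[e_1,e_2,\dots]$ in the elementary symmetric functions; let $\Lambda_+$ be the ideal of elements without constant term. Suppose that for each $m$ we are given elements $t_1,\dots,t_m$ of a field containing $\mathbb{Q}_2$. For $\psi\in\Lambda$ let $\psi[t]$ be the function $m\mapsto\psi(t_1,\dots,t_m,0,0,\dots)$.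

\begin{lemma}\label{lem:sym}
If $e_i[t]\in\mathcal I$ for all $i\ge1$, then $\psi\mapsto\psi[t]$ maps $\Lambda$ to $\mathcal L$, $\Lambda_+$ to $\mathcal I$, and $\Lambda_+^2+2\Lambda$ to $2\mathcal L$.
\end{lemma}

\begin{proof}
The map is a ring homomorphism and $\Lambda_+$ is generated by the $e_i$; use Lemma~\ref{lem:ring}(a),(c).
\end{proof}

The second tool is division of power series by $X+Y$.

\begin{lemma}\label{lem:div}
Let $\mathcal R$ be a commutative ring.
\begin{enumerate}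
\item[(a)] $X+Y$ is not a zero divisor in $\mathcal R[[X,Y]]$.
\item[(b)] For $\nu\in\mathcal R[[X,Y]]$ we have $\nu(X,Y)-\nu(-Y,Y)=(X+Y)R(X,Y)$, where each coefficient of $R$ is a finite integer combination of coefficients of $\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $(X+Y)h=0$, each homogeneous component $\sum_jc_jX^jY^{d-j}$ of $h$ satisfies $c_0=0$ and $c_{j-1}+c_j=0$, so it vanishes. (b) The polynomial $X^k-(-Y)^k$ is $X+Y$ times a homogeneous integer polynomial of degree $k-1$.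
\end{proof}

\section{Evaluation at roots of unity}\label{sec:nodes}

Fix $m\ge1$ and put $N=2m+1$. Let $K=\mathbb{Q}_2(\xi)$ with $\xi$ a primitive $N$-th root of unity. The absolute value $|\cdot|$ extends to $K$; the field $K$ is complete, $|a+b|\le\max(|a|,|b|)$, and a series converges when its terms tend to $0$. The units of $\mathcal O=\{a:|a|\le1\}$ are the elements with $|a|=1$, and $\mathbb{Z}_2=\mathcal O\cap\mathbb{Q}_2$ is closed in $K$. Series in $\mathbb{Z}_2[[u]]$ or $\mathbb{Z}_2[[X,Y]]$ converge on $2\mathcal O$, and formal identities between them may be evaluated there. For $1\le j\le m$ put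
\[
z_j=\xi^j,\quad x_j=z_j+z_j^{-1},\quad \delta_j=z_j-z_j^{-1},\quad p_j=x_j^2,\quad v_j=1/p_j,\quad u_j=2v_j .
\]

\begin{lemma}\label{lem:nodes}
The elements $x_j,\delta_j,p_j$, and $p_i\pm p_j$ for $i\ne j$, are units. Hence $|u_j|=\frac12$, the $u_j$ are distinct, and $u_i+u_j\ne0$ for all $i,j$. Moreover $U_{2m}(x_j)=0$ and
\begin{equation}\label{eq:ep}
\prod_jp_j=1,\qquad\sum_jp_j=2m-1,\qquad e_i(u_1,\dots,u_m)=2^i\binom{m+i}{2i}.
\end{equation}
\end{lemma}

\begin{proof}
The product $\prod_{r=1}^{N-1}(1-\xi^r)=N$ is odd and its factors lie in $\mathcal O$, so $1-\xi^r$ is a unit for $r\not\equiv0\bmod N$. Hence $\delta_j=-z_j^{-1}(1-z_j^2)$, $x_j=\delta_j+2z_j^{-1}$, $p_i-p_j=(z_i^2-z_j^2)(1-z_i^{-2}z_j^{-2})$ and $p_i+p_j=(p_i-p_j)+2p_j$ are units, and $u_i\pm u_j=2(p_j\pm p_i)/(p_ip_j)$. By \eqref{eq:U}, $U_{2m}(x_j)=0$. Since $U_{2m}$ is even and monic and the $p_j$ are distinct, $\prod_j(X^2-p_j)=U_{2m}(X)$, so $e_i(p)=\binom{2m-i}i$. Take $i=m$ and $i=1$,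 and use $e_i(v)=e_{m-i}(p)/e_m(p)=\binom{m+i}{m-i}$.
\end{proof}

It remains to evaluate the $F$-terms of \eqref{eq:closed}. Fix $j$ and drop the index. The characteristic roots of the $U$-recurrence at $x$ are $z^{\pm1}$; those of the $F$-recurrence are $\phi$ and $-\phi^{-1}$ with $\phi-\phi^{-1}=x$. As the recurrences agree modulo $2$, we look for $\phi$ in the form $\phi=zw$. The gain is that $\phi^N=w^N$ no longer contains the root of unity. With $g=\frac12(w-w^{-1})$ and $C=\frac12(w+w^{-1})$, the equation $\phi-\phi^{-1}=x$ reads $C\delta=x(1-g)$. Squaring, with $C^2=1+g^2$ and $\delta^2=p-4$, gives $g=u(1+g^2)$. This equation has a solution that is a power series in $u$, the same for all $j$ and all $m$.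

So let $\gamma=\gamma(u)=u+u^3+O(u^5)\in\mathbb{Z}[[u]]$ be the unique series with $\gamma=u(1+\gamma^2)$; its coefficients are determined recursively, and it is odd because $-\gamma(-u)$ solves the same equation. To express $w^{N}\pm w^{-N}$ through $g$, let
\[
c_m(y)=\sum_{i\ge0}\binom{m+i}{2i}y^i,\qquad d_m(y)=\sum_{i\ge0}\frac{2m+1}{2i+1}\binom{m+i}{2i}y^i .
\]

\begin{lemma}\label{lem:cd}
For an indeterminate $w$ and $y=(w-w^{-1})^2$,
\[
w^N+w^{-N}=(w+w^{-1})\,c_m(y),\qquad w^N-w^{-N}=(w-w^{-1})\,d_m(y).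
\]
As polynomials in $g$,
\begin{equation}\label{eq:pell}
(1+g^2)\,c_m(4g^2)^2-g^2d_m(4g^2)^2=1 .
\end{equation}
\end{lemma}

\begin{proof}
The quotients $(w^{2m+1}\pm w^{-2m-1})/(w\pm w^{-1})$ satisfy $r_{m+1}-2r_m+r_{m-1}=y\,r_m$, because $w^2+w^{-2}=y+2$. For $m=0,1$ they equal $1,\ 1+y$ and $1,\ 3+y$, as do $c_m$ and $d_m$. Pascal's rule applied twice gives $\binom{a+1}k-2\binom ak+\binom{a-1}k=\binom{a-1}{k-2}$ for $a\ge1$. So the second difference in $m$ of $\binom{m+i}{2i}$ is $\binom{m+i-1}{2i-2}$, the coefficient of $y^{i-1}$ in $c_m$. The coefficient of $y^i$ in $d_m$ is $\binom{m+i+1}{2i+1}+\binom{m+i}{2i+1}$, since the two terms are $\frac{m+i+1}{2i+1}\binom{m+i}{2i}$ and $\frac{m-i}{2i+1}\binom{m+i}{2i}$. Its second difference is $\binom{m+i}{2i-1}+\binom{m+i-1}{2i-1}$, the coefficient of $y^{i-1}$ in $d_m$. Thus $c_m$ and $d_m$ satisfy the same recurrence. Subtracting the squares of the two identities gives $(y+4)c_m(y)^2-y\,d_m(y)^2=4$, an identity of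 polynomials since $y$ is transcendental; put $y=4g^2$.
\end{proof}

Define the series, with coefficients in $\mathbb{Z}_2$ depending on $m$,
\[
s(u)=\gamma\,d_m(4\gamma^2),\qquad A(u)=\frac{(1+\gamma^2)\,c_m(4\gamma^2)}{1+\gamma},\qquad B(u)=(1+u)A(u)-s(u),
\]
and write $s_j,A_j,B_j$ for their values at $u_j$.

\begin{lemma}\label{lem:F}
$F_{2m+1}(x_j)=s_j+A_j$, $F_{2m-1}(x_j)=s_j-A_j$, $F_{2m}(x_j)=2A_j/x_j$ and $F_{2m-2}(x_j)=x_jB_j$.
\end{lemma}

\begin{proof}
Drop $j$. Put $g=\gamma(u)\in2\mathcal O$; from $g=u(1+g^2)$ we get $g\ne0$, $p=2(1+g^2)/g$ and $\delta^2=p-4=2(1-g)^2/g$. Put $C=x(1-g)/\delta$. Then $C^2=pg/2=1+g^2$, so $w=C+g$ has inverse $C-g$. For $\phi=zw$,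
\[
\phi-\phi^{-1}=gx+C\delta=x,\qquad \chi:=\phi+\phi^{-1}=g\delta+Cx=\frac{x\big(g(1-g)+C^2\big)}C=\frac{x(1+g)}C\ne0 .
\]
Hence $F_k(x)=\big(\phi^{k+1}-(-\phi^{-1})^{k+1}\big)/\chi$: the right side satisfies the recurrence and equals $0,1$ for $k=-1,0$. By Lemma~\ref{lem:cd}, $\phi^{\pm N}=w^{\pm N}=c\pm s$ with $c=C\,c_m(4g^2)$ and $s=g\,d_m(4g^2)=s(u)$, and $cx/\chi=cC/(1+g)=A$. Therefore
\begin{align*}
\chi F_{2m+1}&=(c+s)\phi-(c-s)\phi^{-1}=cx+s\chi,\\
\chi F_{2m-1}&=(c+s)\phi^{-1}-(c-s)\phi=-cx+s\chi,\\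
\chi F_{2m}&=(c+s)+(c-s)=2c,\\
\chi F_{2m-2}&=(c+s)\phi^{-2}+(c-s)\phi^2=c(p+2)-sx\chi,
\end{align*}
using $\phi^2+\phi^{-2}=p+2$ and $\phi^2-\phi^{-2}=x\chi$. Divide by $\chi$; in the last line $(p+2)A/x-xs=x\big((1+u)A-s\big)$.
\end{proof}

For $m=1$ this can be checked by hand: $x=-1$, $u=2$, $2g^2=g-2$, so $s=g(3+4g^2)=2g^2-g=-2$, $A=\frac g2(2g-3)/(1+g)=-1$, $B=-1$, while $F_3,F_1,F_2,F_0$ take the values $-3,-1,2,1$ at $-1$.

\begin{proposition}\label{prop:M}
Let $\Delta=\prod_{i<j}(p_i-p_j)$,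
\[
\nu^{(0)}(X,Y)=A(X)s(Y)+s(X)A(Y),\qquad \nu^{(1)}(X,Y)=1-B(X)B(Y)+XYA(X)A(Y),
\]
and let $M^{(\varepsilon)}$ be the $m\times m$ matrix with entries $\nu^{(\varepsilon)}(u_i,u_j)/(u_i+u_j)$. Then
\[
\det M^{(\varepsilon)}=2^{m-1}\Delta^2L_\varepsilon(m)\qquad(\varepsilon=0,1).
\]
\end{proposition}

\begin{proof}
Let $n\in\{2m,2m-1\}$. The matrix $(H_n(x_i,x_j))$ equals $W(h_{kl})W^T$ with $W_{ik}=x_i^{n-1-2k}$. For $n=2m-1$, $W$ is a Vandermonde matrix in the $p_i$; for $n=2m$ its rows carry extra factors $x_i$, and $\prod x_i^2=1$. In both cases $\det(H_n(x_i,x_j))=L(n)\Delta^2$. Note also $1/(p_i+p_j)=2v_iv_j/(u_i+u_j)$.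

Let $n=2m$. At the nodes $U_n=0$, so $U_{n+1}=-U_{n-1}$ and the $U$-terms of \eqref{eq:closed} cancel. By Lemma~\ref{lem:F} the $F$-terms give $(s_i+A_i)(s_j+A_j)-(s_i-A_i)(s_j-A_j)=2\nu^{(0)}(u_i,u_j)$. So $H_n(x_i,x_j)=2v_iv_jM^{(0)}_{ij}$ and $L(2m)\Delta^2=2^m\det M^{(0)}$.

Let $n=2m-1$. At the nodes $U_{n+1}=0$, $U_n=(z^{-1}-z)/(z-z^{-1})=-1$, and $U_{n-1}=xU_n-U_{n+1}=-x$. Then \eqref{eq:closed} gives
\[
2(p_i+p_j)H_n(x_i,x_j)=\frac{4A_iA_j}{x_ix_j}-x_ix_jB_iB_j+x_ix_j=x_ix_j\,\nu^{(1)}(u_i,u_j).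
\]
So $H_n(x_i,x_j)=M^{(1)}_{ij}/(x_ix_j)$ and $L(2m-1)\Delta^2=\det M^{(1)}$.
\end{proof}

\section{Splitting off the Cauchy matrix}\label{sec:split}

We now let $m$ vary. The coefficients of $s,A,B,\nu^{(\varepsilon)}$ become functions of $m$, and $u=(u_1,\dots,u_m)$ is a family as in Lemma~\ref{lem:sym}. Let $s_2(i)$ be the binary digit sum of $i$; the exponent of $2$ in $i!$ is $i-s_2(i)$.

\begin{lemma}\label{lem:e}
For $i\ge1$ we have $e_i[u]\in\mathcal I$. For odd $i\ge3$ we have $e_i[u]\in2\mathcal L$, and $e_1[u]=m(m+1)$.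
\end{lemma}

\begin{proof}
Pair the factors of $\binom{m+i}{2i}$ as $(m+j)(m+1-j)=2\big(\mu-\binom j2\big)$, $1\le j\le i$. By \eqref{eq:ep},
\[
e_i[u]=\frac{4^i}{(2i)!}\prod_{j=1}^i\Big(\mu-\binom j2\Big)\in2^{s_2(i)}\mathbb{Z}_2[\mu],
\]
since the exponent of $2$ in $(2i)!$ is $2i-s_2(i)$; both sides vanish for $i>m$. Apply Lemma~\ref{lem:ring}(d) with \eqref{eq:mu}, noting $s_2(i)\ge2$ for odd $i\ge3$.
\end{proof}

This is the purpose of the factor $2$ in $u_j=2v_j$: the function $e_1[v]=\mu$ is not in $\mathcal L$.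

\begin{lemma}\label{lem:sAB}
The series $s,A,B$ lie in $\mathcal L[[u]]$, and modulo $2\mathcal L[[u]]$
\[
s\equiv\gamma,\qquad A\equiv1+\gamma,\qquad B\equiv1+\beta\quad\text{with }\beta=u(1+\gamma).
\]
The series $c_m(4\gamma^2)$ and $d_m(4\gamma^2)$ lie in $\mathcal L[[u^2]]$ and have constant terms $1$ and $N$.
\end{lemma}

\begin{proof}
The coefficients of $\gamma^{2i}$ in $c_m(4\gamma^2)$ and $d_m(4\gamma^2)$ are $2^ie_i[u]$ and $\frac N{2i+1}2^ie_i[u]$. They lie in $2\mathcal L$ for $i\ge1$, and they are $1$ and $N\equiv1$ for $i=0$. Since $\gamma^{2i}\in u^{2i}\mathbb{Z}[[u^2]]$, both series lie in $\mathcal L[[u^2]]$ and are $\equiv1$. Finally $1+\gamma^2\equiv(1+\gamma)^2$ and $(1+u)(1+\gamma)-\gamma=1+\beta$.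
\end{proof}

The quotient $\nu(X,Y)/(X+Y)$ is a power series exactly when $\nu(-Y,Y)=0$. So the restriction of $\nu$ to the antidiagonal measures the part of $M$ that is not a power series in $u_i,u_j$.

\begin{lemma}\label{lem:kappa}
$\nu^{(\varepsilon)}(-u,u)=2u^2\kappa^{(\varepsilon)}(u)$ with $\kappa^{(\varepsilon)}\in\mathcal L[[u^2]]$, $\kappa^{(0)}(0)=N$ and $\kappa^{(1)}(0)=-1$.
\end{lemma}

\begin{proof}
Write $c_m,d_m$ for $c_m(4\gamma^2),d_m(4\gamma^2)$, and $\tilde c=(1+\gamma^2)c_m$. Since $\gamma$ is odd, $A(\pm u)=\tilde c/(1\pm\gamma)$ and $s(\pm u)=\pm s$ with $s=\gamma d_m$; also $\gamma^2=u^2(1+\gamma^2)^2$. For $\varepsilon=0$,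
\[
\nu^{(0)}(-u,u)=s\,\big(A(-u)-A(u)\big)=\frac{2\gamma^2d_m\tilde c}{1-\gamma^2},\qquad\kappa^{(0)}=\frac{(1+\gamma^2)^3c_md_m}{1-\gamma^2}.
\]
For $\varepsilon=1$ put $a_\pm=(1\pm u)A(\pm u)$, so $B(\pm u)=a_\pm\mp s$ and $B(u)B(-u)=a_+a_-+s(a_+-a_-)-s^2$. Here $a_+a_-=(1-u^2)\tilde c^2/(1-\gamma^2)$, and, as $\gamma-u=u\gamma^2$,
\[
a_+-a_-=\frac{2\tilde c\,(u-\gamma)}{1-\gamma^2}=-\frac{2\tilde c\,u\gamma^2}{1-\gamma^2}.
\]
Therefore
\[
\nu^{(1)}(-u,u)=1-B(u)B(-u)-\frac{u^2\tilde c^2}{1-\gamma^2}=1+s^2-\frac{\tilde c^2}{1-\gamma^2}+\frac{2s\,\tilde cu\,\gamma^2}{1-\gamma^2}.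
\]
By \eqref{eq:pell}, $1+s^2=(1+\gamma^2)c_m^2$, so the first three terms combine to $-2\gamma^2(1+\gamma^2)c_m^2/(1-\gamma^2)$. With $\tilde cu=c_m\gamma$ the last term is $2\gamma^4c_md_m/(1-\gamma^2)$. Hence
\[
\kappa^{(1)}=-\frac{(1+\gamma^2)^2\big[(1+\gamma^2)c_m^2-\gamma^2c_md_m\big]}{1-\gamma^2}.\qedhere
\]
\end{proof}

From now on we suppress $\varepsilon$ where possible.

\begin{proposition}\label{prop:split}
There is a series $\rho=\sum\rho_{kl}X^kY^l\in\mathcal L[[X,Y]]$ with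
\begin{equation}\label{eq:split}
M_{ij}=\rho(u_i,u_j)-\frac{2u_iu_j}{u_i+u_j}\,\kappa(u_j),
\end{equation}
and for both values of $\varepsilon$
\begin{equation}\label{eq:rho}
\rho_{00}\equiv1,\qquad\rho_{00}\rho_{11}-\rho_{01}\rho_{10}\equiv1\pmod{2\mathcal L}.
\end{equation}
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:div}(b) and~\ref{lem:kappa}, $\nu=(X+Y)R+2Y^2\kappa(Y)$ with $R\in\mathcal L[[X,Y]]$. Put $\rho=R+2Y\kappa(Y)$. Then $(X+Y)\rho=\nu+2XY\kappa(Y)$, which gives \eqref{eq:split} and $(X+Y)\rho\equiv\nu$ modulo $2\mathcal L$. By Lemma~\ref{lem:div}(a) over $\mathcal L/2\mathcal L$, this determines $\rho$ modulo $2\mathcal L$. By Lemma~\ref{lem:sAB},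
\[
\nu^{(0)}\equiv\gamma(X)+\gamma(Y)+2\gamma(X)\gamma(Y)\equiv X+Y+X^3+Y^3+O(\deg5),
\]
so $\rho\equiv1+X^2+XY+Y^2+O(\deg4)$ and $(\rho_{00},\rho_{01},\rho_{10},\rho_{11})\equiv(1,0,0,1)$. Since $uA\equiv\beta=u+u^2+O(u^4)$,
\[
\nu^{(1)}\equiv1-(1+\beta(X))(1+\beta(Y))+\beta(X)\beta(Y)\equiv X+Y+(X+Y)^2+O(\deg4),
\]
so $\rho\equiv1+X+Y+O(\deg3)$ and $(\rho_{00},\rho_{01},\rho_{10},\rho_{11})\equiv(1,1,1,0)$.
\end{proof}

We wrote the remainder with the numerator $u_iu_j$ rather than $u_j^2$ so that the inverse of the Cauchy part carries only one negative power of $u$ on each side; Section~\ref{sec:moments} depends on this.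

Introduce the $m\times m$ matrices $\Gamma=\big(1/(u_i+u_j)\big)$, $D=\operatorname{diag}(u_j)$, $D_\kappa=\operatorname{diag}(\kappa(u_j))$, $P=\big(\rho(u_i,u_j)\big)$ and $\Xi=D\Gamma D$, and let $\Pi=\prod_{i<j}(p_i+p_j)$. The $\kappa(u_j)$ are units because $\kappa(0)$ is odd. Cauchy's determinant formula $\det\big(1/(a_i+b_j)\big)=\prod_{i<j}(a_i-a_j)(b_i-b_j)\big/\prod_{i,j}(a_i+b_j)$ gives
\[
\det\Xi=\prod_j\frac{u_j^2}{2u_j}\prod_{i<j}\Big(\frac{u_i-u_j}{u_i+u_j}\Big)^2=\prod_jv_j\prod_{i<j}\Big(\frac{p_j-p_i}{p_i+p_j}\Big)^2=\frac{\Delta^2}{\Pi^2}\ne0 .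
\]
Let $Z=(\Xi D_\kappa)^{-1}$. By \eqref{eq:split}, $M=-2\,\Xi D_\kappa(I-\frac12ZP)$, and Proposition~\ref{prop:M} becomes
\begin{equation}\label{eq:factor}
L_\varepsilon(m)=(-1)^m\cdot\Pi^{-2}\cdot\prod_{j}\kappa^{(\varepsilon)}(u_j)\cdot\mathcal D^{(\varepsilon)},\qquad\mathcal D^{(\varepsilon)}=2\det\big(I-\tfrac12ZP\big).
\end{equation}
We show that the first three factors lie in $1+2\mathcal L$ and that $\mathcal D\in1+m(m+1)+2\mathcal L$.

\section{The two products}\label{sec:products}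

The product $\Pi$ is symmetric in the $p_j$, but its degree grows with $m$ and the $p_j$ are not small, so Lemma~\ref{lem:sym} does not apply as it stands. The addition formula for the $x_j$ rewrites $\Pi$ as a product of factors close to $1$.

\begin{lemma}\label{lem:Pi}
$\Pi^{-2}\in1+2\mathcal L$.
\end{lemma}

\begin{proof}
Extend the notation to $x_r=\xi^r+\xi^{-r}$ for $r\in\mathbb{Z}/N$. It depends only on the class $\pm r$, and $1,\dots,m$ represent the nonzero classes. Expanding, $p_i+p_j=x_{i+j}x_{i-j}+4$. The map $\{\pm i,\pm j\}\mapsto\{\pm(i+j),\pm(i-j)\}$ is well defined on pairs of distinct nonzero classes: it does not depend on the signs, $i\pm j\ne0$, and $i+j\ne\pm(i-j)$ because $N$ is odd. Its square is $\{\pm i,\pm j\}\mapsto\{\pm2i,\pm2j\}$, a bijection, so it is a bijection itself. Hence $\Pi=\prod_{k<l}(x_kx_l+4)$. Since $\prod_{k<l}(x_kx_l)^2=(\prod_kp_k)^{m-1}=1$,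
\[
\Pi^2=\mathcal F^2,\qquad\mathcal F=\prod_{1\le k<l\le m}(1+\theta_k\theta_l),\qquad\theta_k=2/x_k .
\]

We compute $e_i[\theta]$. We have $\prod_k(X-x_k)=U_m+U_{m-1}$: both sides are monic of degree $m$, the $x_k$ are distinct, and by \eqref{eq:U} the right side vanishes at $x_k$ because $z_k^{m+1}=z_k^{-m}$ and $z_k^m=z_k^{-m-1}$. The coefficient of $X^i$ comes from $U_m$ if $m-i$ is even and from $U_{m-1}$ otherwise; in both cases \eqref{eq:U} gives $(-1)^{\lfloor(m-i)/2\rfloor}\binom{r_i}{i}$ with $r_i=\lfloor(m+i)/2\rfloor$. Since $e_i(1/x)=e_{m-i}(x)/e_m(x)$ is $(-1)^i$ times the ratio of the coefficients of $X^i$ and $X^0$,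
\[
e_i[\theta]=(-1)^{i+\lfloor(m-i)/2\rfloor-\lfloor m/2\rfloor}\;2^i\binom{r_i}i ,
\]
and both sides vanish for $i>m$. The sign depends only on $i$ and $m\bmod2$. Further $2^i\binom{r_i}i\in2^{s_2(i)}\mathbb{Z}_2[r_i]$, and $r_i(m+2^k)=r_i(m)+2^{k-1}$ for $k\ge1$. By Lemma~\ref{lem:ring}(a),(d), $e_i[\theta]\in\mathcal I$ for $i\ge1$.

The homogeneous components of positive degree of $\prod_{k<l}(1+X_kX_l)$ lie in $\Lambda_+$, and for each $m$ only finitely many are nonzero at $\theta$. By Lemmas~\ref{lem:sym} and~\ref{lem:ring}(b), $\mathcal F=1+f$ with $f\in\mathcal I$. Then $\mathcal F^2=1+2f+f^2\in1+2\mathcal L$ by Lemma~\ref{lem:ring}(c), and so is its inverse.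
\end{proof}

\begin{lemma}\label{lem:kappaprod}
$\prod_j\kappa(u_j)\in1+2\mathcal L$.
\end{lemma}

\begin{proof}
The constant term $\kappa(0)\in\{N,-1\}$ is invertible in $\mathcal L$, so $\kappa=\kappa(0)\big(1+\sum_{a\ge1}k_au^{2a}\big)$ with $k_a\in\mathcal L$, and $\kappa(0)^m\in1+2\mathcal L$ by Lemma~\ref{lem:ring}(e). For a partition $\lambda$ let $\mathsf m_\lambda\in\Lambda$ be the sum of all distinct monomials whose exponents form $\lambda$, and let $k_\lambda=\prod_ik_{\lambda_i}$. Multiplying out,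
\[
\prod_j\Big(1+\sum_{a\ge1}k_au_j^{2a}\Big)=1+\sum_{\lambda\ne\emptyset}k_\lambda\,\mathsf m_{2\lambda}[u],
\]
which converges for each $m$ because $|\mathsf m_{2\lambda}[u]|\le4^{-|\lambda|}$. Squaring is additive modulo $2$, so $\mathsf m_{2\lambda}=\mathsf m_\lambda(X_1^2,X_2^2,\dots)\in\mathsf m_\lambda^2+2\Lambda\subset\Lambda_+^2+2\Lambda$ for $\lambda\ne\emptyset$. By Lemmas~\ref{lem:e} and~\ref{lem:sym} each term lies in $2\mathcal L$, and so does the sum. This is where the evenness of $\kappa$ is used.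
\end{proof}

\section{Moments of the inverse Cauchy matrix}\label{sec:moments}

Since $P=\sum\rho_{kl}\,(u_i^k)(u_j^l)^T$ is a sum of rank-one matrices, $\det(I-\frac12ZP)$ depends on $Z$ only through the moments $\sum_{i,j}u_i^kZ_{ij}u_j^l$. We compute them first for $\Xi^{-1}=D^{-1}\Gamma^{-1}D^{-1}$. All of them are read off from one rational function,
\[
E(X)=\prod_j\frac{u_j+X}{u_j-X}=\omega+\sum_i\frac{q_i}{X-u_i},\qquad\omega=(-1)^m,
\]
whose residues $q_i$ are nonzero because $u_i+u_j\ne0$.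

\begin{lemma}\label{lem:inv}
$(\Gamma^{-1})_{ij}=\dfrac{q_iq_j}{u_i+u_j}$, and $\Psi(X,Y):=\sum_{i,j}\dfrac{(\Gamma^{-1})_{ij}}{(X-u_i)(Y-u_j)}$ satisfies $(X+Y)\Psi=E(X)E(Y)-1$.
\end{lemma}

\begin{proof}
From $E(-u_j)=0$ we get $\sum_iq_i/(u_i+u_j)=\omega$ for every $j$. From $E(X)E(-X)=1$ and the pole $E(-X)\sim-q_i/(X+u_i)$ at $X=-u_i$ we get $E'(-u_i)=-1/q_i$, that is, $q_i\sum_jq_j/(u_i+u_j)^2=1$. Thus $\sum_j\frac{q_jq_k}{(u_i+u_j)(u_j+u_k)}$ equals $1$ for $i=k$, and for $i\ne k$ it equals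
\[
\frac{q_k}{u_i-u_k}\sum_jq_j\Big(\frac1{u_j+u_k}-\frac1{u_i+u_j}\Big)=\frac{q_k(\omega-\omega)}{u_i-u_k}=0 .
\]
For the second claim write $X+Y=(X-u_i)+(Y-u_j)+(u_i+u_j)$ in each term of $\Psi$. The three parts sum to $\omega(E(Y)-\omega)+\omega(E(X)-\omega)+(E(X)-\omega)(E(Y)-\omega)=E(X)E(Y)-1$.
\end{proof}

For $k,l\ge0$ let $y_{kl}=\sum_{i,j}u_i^{k-1}(\Gamma^{-1})_{ij}u_j^{l-1}=y_{lk}$; this is the moment of $\Xi^{-1}$, and $y_{00}=\mathbf 1^T\Xi^{-1}\mathbf 1$. For $m=1$ we have $u_1=2$, $\Gamma^{-1}=4$ and $y_{kl}=2^{k+l}$: one odd moment, all others even. The next lemma says that this holds in $\mathcal L$.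

\begin{lemma}\label{lem:y}
We have $y_{00}=2m-1$. For $(k,l)\ne(0,0)$ we have $y_{kl}=2\hat y_{kl}$ with $\hat y_{kl}\in\mathcal L$. Moreover $\hat y_{11}\equiv m(m+1)\pmod{2\mathcal L}$, and $\hat y_{kl}\in2\mathcal L$ for all other $k,l\ge1$.
\end{lemma}

\begin{proof}
Define $\eta=\sum_{l\ge1}\eta_l\tau^l\in\Lambda[[\tau]]$ by
\[
\eta(\tau)=\sum_{i\text{ odd}}e_i\tau^i\Big/\sum_{i\ge0}e_i(-\tau)^i,\qquad\text{so that}\qquad1+2\eta(\tau)=\prod_j\frac{1+X_j\tau}{1-X_j\tau}.
\]
Then $\eta_l\in\Lambda_+$, $\eta\equiv\sum_{i\text{ odd}}e_i\tau^i$ modulo $\Lambda_+^2$, and $E(1/\tau)=\omega(1+2\eta(\tau)[u])$. We use $1/(\sigma^{-1}-u_i)=\sum_{k\ge0}u_i^k\sigma^{k+1}$.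

\emph{Indices $k,l\ge1$.} Put $X=1/\sigma$, $Y=1/\tau$ in Lemma~\ref{lem:inv}. Then
\[
(\sigma+\tau)\sum_{k,l\ge0}y_{k+1,l+1}\sigma^k\tau^l=2\,\Omega(\sigma,\tau)[u],\qquad\Omega=\eta(\sigma)+\eta(\tau)+2\eta(\sigma)\eta(\tau).
\]
The factor $2$ must be removed before specializing, so we divide over $\Lambda$. From $(1+2\eta(\tau))(1+2\eta(-\tau))=1$ we get $2\Omega(-\tau,\tau)=0$, hence $\Omega(-\tau,\tau)=0$, as $\Lambda$ is torsion-free. By Lemma~\ref{lem:div}(b), $\Omega=(\sigma+\tau)\sum\psi_{kl}\sigma^k\tau^l$ with $\psi_{kl}\in\Lambda_+$, and by Lemma~\ref{lem:div}(a) over $K$, $\hat y_{k+1,l+1}=\psi_{kl}[u]$. Modulo $\Lambda_+^2$ we have $\Omega\equiv\sum_{i\text{ odd}}e_i(\sigma^i+\tau^i)$, and $\sigma^i+\tau^i=(\sigma+\tau)\sum_{k+l=i-1}(-1)^k\sigma^k\tau^l$ for odd $i$. By Lemma~\ref{lem:div}(a) over $\Lambda/\Lambda_+^2$, $\psi_{kl}\equiv(-1)^ke_{k+l+1}$ if $k+l$ is even and $\psi_{kl}\equiv0$ otherwise. Lemmas~\ref{lem:sym} and~\ref{lem:e} give the claims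 for $k,l\ge1$.

\emph{One index zero.} Put $X=0$, $Y=1/\tau$. As $E(0)=1$, we get $\sum_{l\ge0}y_{0,l+1}\tau^l=1-E(1/\tau)=1-\omega-2\omega\,\eta(\tau)[u]$. So $\hat y_{01}=\frac12(1-(-1)^m)$ and $\hat y_{0,l+1}=-\omega\,\eta_l[u]$ for $l\ge1$, all in $\mathcal L$.

\emph{Both indices zero.} Here $y_{00}=\Psi(0,0)=E'(0)=\sum_j2/u_j=\sum_jp_j=2m-1$ by \eqref{eq:ep}.
\end{proof}

Now include $D_\kappa$: let $\zeta_{kl}=\sum_{i,j}u_i^kZ_{ij}u_j^l$.

\begin{lemma}\label{lem:zeta}
We have $\zeta_{00}\in1+2\mathcal L$. For $(k,l)\ne(0,0)$ we have $\zeta_{kl}=2\hat\zeta_{kl}$ with $\hat\zeta_{kl}\in\mathcal L$. Moreover $\hat\zeta_{11}\equiv m(m+1)\pmod{2\mathcal L}$, and $\hat\zeta_{kl}\in2\mathcal L$ for all other $k,l\ge1$. In particular $\hat\zeta_{kl}\in\mathcal I$ for all $k,l\ge1$.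
\end{lemma}

\begin{proof}
Write $\kappa^{-1}=\sum_{a\ge0}\kappa'_au^{2a}$ with $\kappa'_a\in\mathcal L$ and $\kappa'_0\in\{1/N,-1\}\subset1+2\mathcal L$. Since $Z=D_\kappa^{-1}D^{-1}\Gamma^{-1}D^{-1}$, we have $\zeta_{kl}=\sum_{a\ge0}\kappa'_a\,y_{k+2a,l}$, convergent for each $m$ because $|u_j|=\frac12$. If $(k,l)\ne(0,0)$, no index pair $(k+2a,l)$ is $(0,0)$, so $\hat\zeta_{kl}=\sum_a\kappa'_a\hat y_{k+2a,l}\in\mathcal L$ by Lemmas~\ref{lem:y} and~\ref{lem:ring}(b). If $k,l\ge1$, every term lies in $2\mathcal L$ except the term $\kappa'_0\hat y_{11}$ of $\hat\zeta_{11}$. Finally $\zeta_{00}=\kappa'_0(2m-1)+2\sum_{a\ge1}\kappa'_a\hat y_{2a,0}$.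
\end{proof}

\section{The remaining determinant}\label{sec:end}

The matrix $I-\frac12ZP$ has size $m$ and a denominator $2$. Exchanging the factors of $ZP$ replaces it by matrices whose size does not depend on $m$ and whose entries are built from $\rho_{kl}$ and $\zeta_{kl}$. Since only $\zeta_{00}$ is odd, only one factor $\frac12$ survives in each term.

\begin{proposition}\label{prop:D}
$\mathcal D\in\mathcal L$ and $\mathcal D\equiv1+m(m+1)\pmod{2\mathcal L}$.
\end{proposition}

\begin{proof}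
For $\ell\ge2$ let $\rho^{[\ell]}=(\rho_{kl})_{0\le k,l<\ell}$, $\zeta^{[\ell]}=(\zeta_{kl})_{0\le k,l<\ell}$, and let $\mathcal U=(u_i^k)$ be the $m\times\ell$ matrix of powers. Put $P^{[\ell]}=\mathcal U\rho^{[\ell]}\mathcal U^T$, and note $\mathcal U^TZ\,\mathcal U=\zeta^{[\ell]}$. We apply $\det(I-XY)=\det(I-YX)$, then the expansion $\det(I-X)=\sum_r(-1)^r\sum_{|I|=r}\det X_{I,I}$ in principal minors, then Cauchy--Binet:
\begin{equation}\label{eq:Dl}
\begin{aligned}
\mathcal D_\ell:=2\det\big(I-\tfrac12ZP^{[\ell]}\big)&=2\det\big(I-\tfrac12\rho^{[\ell]}\zeta^{[\ell]}\big)\\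
&=2+\sum_{r=1}^{\ell}(-1)^r\sum_{|I|=|J|=r}\det\rho_{I,J}\cdot\frac{\det\zeta_{J,I}}{2^{r-1}},
\end{aligned}
\end{equation}
with $I,J\subset\{0,\dots,\ell-1\}$. This is a finite sum whose shape does not depend on $m$.

Expand $\det\zeta_{J,I}$ into products of $r$ entries from distinct rows and columns. A product without $\zeta_{00}$ is $2^r$ times an element of $\mathcal L$ by Lemma~\ref{lem:zeta}, so it contributes an element of $2\mathcal L$ to \eqref{eq:Dl}. The products containing $\zeta_{00}$ occur when $0\in I\cap J$, and they sum to $\zeta_{00}\,2^{r-1}\det\hat\zeta_{J\setminus0,\,I\setminus0}$. Hence $\mathcal D_\ell\in\mathcal L$ and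
\[
\mathcal D_\ell\equiv\zeta_{00}\sum_{r\ge1}(-1)^r\sum_{\substack{|I|=|J|=r\\0\in I\cap J}}\det\rho_{I,J}\cdot\det\hat\zeta_{J\setminus0,\,I\setminus0}\pmod{2\mathcal L}.
\]
Here all entries $\hat\zeta_{kl}$ have $k,l\ge1$, so they lie in $\mathcal I$. The term $r=1$ is $-\rho_{00}\equiv1$. For $r=2$ take $I=\{0,k\}$, $J=\{0,l\}$; by Lemma~\ref{lem:zeta} only $k=l=1$ survives, and it gives $(\rho_{00}\rho_{11}-\rho_{01}\rho_{10})\hat\zeta_{11}\equiv m(m+1)$ by \eqref{eq:rho}. For $r\ge3$ each product has at least two factors in $\mathcal I$ and lies in $2\mathcal L$ by Lemma~\ref{lem:ring}(c). With $\zeta_{00}\equiv1$ we obtain $\mathcal D_\ell-1-m(m+1)\in2\mathcal L$ for every $\ell\ge2$.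

For fixed $m$, $P^{[\ell]}\to P$ entrywise, because $\rho_{kl}(m)\in\mathbb{Z}_2$ and $|u_j|=\frac12$. So $\mathcal D_\ell\to\mathcal D$ pointwise, and Lemma~\ref{lem:ring}(b) finishes the proof.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
In \eqref{eq:factor} the factors $(-1)^m$, $\Pi^{-2}$ and $\prod_j\kappa(u_j)$ lie in $1+2\mathcal L$ by Lemmas~\ref{lem:ring}(e), \ref{lem:Pi} and~\ref{lem:kappaprod}, and $\mathcal D\in1+m(m+1)+2\mathcal L$ by Proposition~\ref{prop:D}. Since $2\mathcal L$ is an ideal of $\mathcal L$, the product lies in $1+m(m+1)+2\mathcal L$.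
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. Its three parts come from different terms of \eqref{eq:Dl}: part (ii) needs only that every term lies in $\mathcal L$, part (i) comes from the term $r=1$, and the extra $2^k$ in part (iii) comes from the term $r=2$, that is, from $\sum_ju_j=m(m+1)$.

\begin{thebibliography}{9}

\bibitem{OEIS}
OEIS, sequence A356513.

\bibitem{Propp}
James Propp, \emph{Some 2-adic conjectures concerning polyomino tilings of Aztec diamonds}, arXiv:2204.00158 (2022).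

\end{thebibliography}
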